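# Groups whose deficiency needs an extra generator

## 1. The guess: deficiency is reached on a smallest generating set

Take a finitely presented group and look at all its finite presentations. We can try to use few generators. We can also try to make the number of generators minus the number of relators as large as possible. Can one presentation do both?

**Definition.** The *deficiency* $\operatorname{def}(G)$ of a finitely presented group $G$ is the maximum, over all finite presentations of $G$, of the number of generators minus the number of relators. The *rank* $d(G)$ is the minimal size of a generating set of $G$. A finite presentation of $G$ is *minimal* if it has exactly $d(G)$ generators and its number of generators minus its number of relators equals $\operatorname{def}(G)$.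

The natural guess is that every finitely presented group has a minimal presentation: surplus generators look like a waste. To test the guess we need an upper bound for the deficiency. For an abelian group $A$ let $\operatorname{rk}A$ be its torsion-free rank and $d(A)$ its minimal number of generators.

**Fact 1 (homological bound).** $\operatorname{def}(G)\le \operatorname{rk}H_1(G)-d(H_2(G))$.

The proof is short. Take a presentation with $n$ generators and $m$ relators, and let $X$ be the complex with one vertex, $n$ edges and $m$ two-cells. If $\partial_2:\mathbb Z^m\to\mathbb Z^n$ is its cellular boundary map (the boundary of an edge is $0$), then $H_1(G)=H_1(X)$ has rank $n-\operatorname{rk}\partial_2$, and $H_2(X)=\ker\partial_2$ is free abelian of rank $m-\operatorname{rk}\partial_2=m-n+\operatorname{rk}H_1(G)$. Attaching cells of dimension at least $3$ turns $X$ into a $K(G,1)$, so $H_2(X)\to H_2(G)$ is onto. Hence $d(H_2(G))\le m-n+\operatorname{rk}H_1(G)$.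

Now some simple cases.

* The free group $F_n$ has $\operatorname{rk}H_1=n$, so the presentation with $n$ generators and no relators has the best possible value $n$, on $d(F_n)=n$ generators.
* The group $\mathbb Z^n$ has $\operatorname{rk}H_1=n$ and $H_2\cong\mathbb Z^{\binom n2}$. The usual presentation by $n$ generators and $\binom n2$ commutators meets the bound.
* The group $\mathbb Z/2\times\mathbb Z/2$ has $\operatorname{rk}H_1=0$ and $H_2\cong\mathbb Z/2$, so its deficiency is at most $-1$. The presentation $\langle a,b\mid a^2,b^2,aba^{-1}b^{-1}\rangle$ has value $-1$ on $2$ generators.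
* The trefoil group $\langle a,b\mid a^2=b^3\rangle$ has abelianization $\mathbb Z$, so its deficiency is at most $1$, and this presentation has value $1$. The group maps onto the nonabelian symmetric group on three letters ($a\mapsto(1\,2)$, $b\mapsto(1\,2\,3)$), so its rank is $2$ and the presentation is minimal.

More evidence: Rapaport proved that every one-relator group and every finitely presented nilpotent group admits a minimal presentation. The question whether every finitely presented group does is taken from Giles Gardam, "Finite groups of arbitrary deficiency", arXiv:1705.02040 (2017).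

The guess is false. For every $d\ge2$ we shall construct a finitely presented group $G_d$ of rank $d$ and deficiency $d-1$ that has no presentation with $d$ generators and one relator. The full statement is Theorem 8, in Section 7, once the words that define $G_d$ are motivated. First we see where a counterexample cannot live.

## 2. Rank at most one, and deficiency at least the rank

Write $\gamma_nG$ for the terms of the lower central series. We use the following theorem.

**Fact 2 (Stallings, J. Algebra 2 (1965)).** A homomorphism that induces an isomorphism on $H_1(\,\cdot\,;\mathbb Z)$ and an epimorphism on $H_2$ induces isomorphisms on all quotients by lower central series terms.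

We also use standard facts on free groups. A free group of finite rank is Hopfian (each surjective endomorphism is injective), and a free group is residually nilpotent: $\bigcap_n\gamma_nF=1$. Two non-commuting elements of a free group freely generate a free group of rank $2$. For a field $k$, the group algebra $k[F]$ has no zero divisors.

**Lemma 1.** Let $G$ be a finitely presented group generated by $d$ elements, with $\operatorname{def}(G)\ge d$. Then every surjection $F_d\to G$ is an isomorphism.

*Proof.* As $G$ is $d$-generated, $\operatorname{rk}H_1(G)\le d$. Fact 1 gives $d\le\operatorname{def}(G)\le\operatorname{rk}H_1(G)-d(H_2(G))\le d$, so $\operatorname{rk}H_1(G)=d$ and $H_2(G)=0$. Let $F_d\to G$ be onto with kernel $N$. The induced surjection $\mathbb Z^d\to H_1(G)$ has a kernel of rank $0$ inside $\mathbb Z^d$, so it is an isomorphism. On $H_2$ the map is onto because the target is $0$. By Fact 2, $F_d/\gamma_nF_d\to G/\gamma_nG$ is an isomorphism for all $n$. So $N\subseteq\bigcap_n\gamma_nF_d=1$. $\square$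

**Theorem 2 (sharpness).** If $d(G)\le1$, or if $\operatorname{def}(G)\ge d(G)$, then $G$ has a minimal presentation. So $d=2$ is the smallest possible rank of a counterexample, and $\operatorname{def}=d-1$ is the largest possible deficiency of a counterexample of rank $d$.

*Proof.* If $d(G)\le1$, then $G$ is trivial, infinite cyclic, or cyclic of order $n\ge2$. The presentations $\langle\,|\,\rangle$, $\langle a\mid\,\rangle$, $\langle a\mid a^n\rangle$ have values $0,1,0$. These equal $\operatorname{rk}H_1(G)$, so they are maximal by Fact 1, and they use $d(G)$ generators.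

If $\operatorname{def}(G)\ge d=d(G)$, then by Lemma 1 the group $G$ is free of rank $d$, and the presentation with $d$ generators and no relators is minimal.

Hence a group without a minimal presentation has $d(G)\ge2$ and $\operatorname{def}(G)\le d(G)-1$. That these extreme values occur for every rank $d\ge2$ is what the groups $G_d$ of Theorem 8 show. $\square$

So the first place to look is a group of rank $2$ and deficiency $1$ that is not a one-relator group.

## 3. Removing a surplus generator: the trefoil group on an unusual pair

Here is the direct attack on the guess. Take a presentation that realizes the deficiency, with $n$ generators and $m$ relators, and suppose that a generator $u$ equals in $G$ a word $U$ in the other generators. Add the relation $u=U$, which holds already, and use it to eliminate $u$. The new presentation has $n-1$ generators, but still $m$ relators. The added relator is spent on removing $u$, and the value has dropped by one. The approach works only if some relator can now be saved, and nothing tells us that this is possible.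

We study an explicit instance. Put
$$r(x,y)=y\,x^{2}\,y\,x^{-1}y^{-1}x^{-1},\qquad \gamma(y,z)=y^{2}z^{-1}y^{-1}z,$$
$$T=\langle t,u\mid r(t,u)\rangle,\qquad g=\gamma(u,tut^{-1})\in T .$$

**Proposition 3.** Let $v=tut^{-1}$.

(i) $T=F\rtimes\langle t\rangle$, where $F=F(u,v)$ is free, $t$ has infinite order and acts by $\varphi(u)=v$, $\varphi(v)=u^{-1}v$. The group $T$ is torsion-free and nonabelian, $T^{ab}\cong\mathbb Z$, and $T$ is not free.

(ii) $t$ and $g$ generate $T$. With $Z(x,y)=(yx^8)^3(xyx^8)^{-2}$ and $U(x,y)=yx^6Z(x,y)^{-1}$ we have $u=U(t,g)$.

(iii) $\langle g,\varphi(g)\rangle\neq F$.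

(iv) Let $\Phi$ be free on $x,y$, let $\Phi\to T$ send $x\mapsto t$, $y\mapsto g$, and let $R$ be its kernel. Then $R\ne1$, and $R$ is the normal closure of two elements.

*Proof.* **Step (i): the semidirect product.** The relation says $ut^2u=tut$. Multiplying by $t^{-2}$ on the right gives $u\cdot t^2ut^{-2}=tut^{-1}$, that is, $u\cdot tvt^{-1}=v$. So
$$T=\langle t,u,v\mid tut^{-1}=v,\ tvt^{-1}=u^{-1}v\rangle .$$
The endomorphism $\varphi$ of $F(u,v)$ has the inverse $\psi:u\mapsto uv^{-1},\ v\mapsto u$. Indeed $\varphi(uv^{-1})=v\cdot v^{-1}u=u$ and $\varphi(u)=v$, while $\psi(v)=u$ and $\psi(u^{-1}v)=vu^{-1}u=v$. So $\varphi$ is an automorphism and $T=F\rtimes\langle t\rangle$. An extension of the torsion-free group $\mathbb Z$ by the torsion-free group $F$ is torsion-free. $T$ contains $F$, so it is nonabelian. In $r(t,u)$ the exponent sums of $t$ and $u$ are $0$ and $1$, so $u$ dies in $T^{ab}$ and $T^{ab}\cong\mathbb Z$. A free group with abelianization $\mathbb Z$ is infinite cyclic, so $T$ is not free.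

**Step (ii): $t$ and $g$ generate.** We find a central element $z$ and express it through $t$ and $g$. Let $h=uv^{-1}u^{-1}v$. Then $g=u^2v^{-1}u^{-1}v=uh$, and
$$\varphi(h)=v\cdot v^{-1}u\cdot v^{-1}\cdot u^{-1}v=uv^{-1}u^{-1}v=h,$$
so $h$ commutes with $t$. Moreover
$$\varphi(g)=\varphi(u)h=vuv^{-1}u^{-1}v .$$
The powers of $\varphi$ give
$$\varphi^2(u)=u^{-1}v,\qquad \varphi^3(u)=v^{-1}u^{-1}v,\qquad \varphi^4(u)=v^{-1}u\,v^{-1}\,u^{-1}v .$$
Put $b=ut^2$, $a=tb=\varphi(u)t^3$ and $z=ht^6$. Then
$$b^3=u\,\varphi^2(u)\,\varphi^4(u)\,t^6=u\cdot u^{-1}v\cdot v^{-1}uv^{-1}u^{-1}v\cdot t^6=ht^6=z,$$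
$$a^2=\varphi(u)\,\varphi^4(u)\,t^6=v\cdot v^{-1}uv^{-1}u^{-1}v\cdot t^6=ht^6=z .$$
Since $t=ab^{-1}$ and $u=bt^{-2}$, the elements $a,b$ generate $T$, and $z=a^2=b^3$ commutes with both. So $z$ is central. As $h$ commutes with $t$,
$$gt^8=uht^8=ut^2\cdot ht^6=bz,\qquad tgt^8=tbz=az .$$
Hence $(gt^8)^3=b^3z^3=z^4$ and $(tgt^8)^2=a^2z^2=z^3$, so $Z(t,g)=z^4z^{-3}=z$. Finally $h=zt^{-6}$ gives $u=gh^{-1}=gt^6z^{-1}=U(t,g)$.

**Step (iii): $g$ and $\varphi(g)$ do not generate $F$.** It is enough to find a proper subgroup that contains both. Let $F$ act on the right on $\{0,1,2,3,4\}$ by $u=(0\,1\,2)(3\,4)$, $v=(0\,1\,4)(2\,3)$, and apply letters from left to right. Then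
$$g=u\,u\,v^{-1}u^{-1}v:\quad 0\to1\to2\to3\to4\to0,$$
$$\varphi(g)=v\,u\,v^{-1}u^{-1}v:\quad 0\to1\to2\to3\to4\to0 .$$
Both lie in the stabilizer of $0$, while $u$ moves $0$ to $1$.

**Step (iv): two relators on the pair $(t,g)$.** If $R=1$, then $T$ would be free, against (i). Start from $T=\langle t,u,y\mid r(t,u),\ y=\gamma(u,tut^{-1})\rangle$, where $y$ names $g$. By (ii) the relation $u=U(t,y)$ holds, so we may add it and then eliminate $u$. Writing $x$ for $t$, we see that $R$ is the normal closure of $r(x,U)$ and $y^{-1}\gamma(U,xUx^{-1})$, with $U=U(x,y)$. $\square$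

So on $(t,u)$ the group $T$ needs one relator, and on $(t,g)$ the elimination procedure gives two. Part (iii) is the suspicious feature. On the pair $(t,u)$, the elements $u$ and $\varphi(u)$ generate $F$. On the pair $(t,g)$, the conjugates of $g$ by powers of $t$ generate $F$ together (the subgroup they generate is normalized by $t$, and $T=\langle t,g\rangle$), but $g$ and $\varphi(g)$ do not. We shall now see that this rules out a single relator.

## 4. Relation modules, and why counting dimensions cannot help

Modules are left modules and vectors are rows. For a group $G$, $IG$ is the augmentation ideal of $\mathbb ZG$.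

**Definition.** Let $G=F_n/N$ with $F_n$ free on $a_1,\dots,a_n$. The *relation module* is the abelian group $N^{ab}=N/[N,N]$, on which $G$ acts by conjugation. The *Fox derivatives* $\partial w/\partial a_j\in\mathbb ZF_n$ are determined by
$$\frac{\partial a_i}{\partial a_j}=\delta_{ij},\qquad \frac{\partial(vw)}{\partial a_j}=\frac{\partial v}{\partial a_j}+v\,\frac{\partial w}{\partial a_j} .$$

In practice each letter $a_j$ in $w$ contributes the prefix before it, and each letter $a_j^{-1}$ contributes minus the prefix that ends with it. For example, with $w=aba^{-1}b^{-1}$ we get $\partial w/\partial a=1-aba^{-1}$ and $\partial w/\partial b=a-aba^{-1}b^{-1}$. We use the fundamental formula $w-1=\sum_j\frac{\partial w}{\partial a_j}(a_j-1)$ and the chain rule: if $w=W(p_1,\dots,p_m)$ with words $p_i$, then $\frac{\partial w}{\partial a_j}=\sum_i\frac{\partial W}{\partial p_i}\,\frac{\partial p_i}{\partial a_j}$.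

**Fact 3 (Fox calculus).** For $G=F_n/N$ there is an exact sequence of $\mathbb ZG$-modules
$$0\to N^{ab}\to\mathbb ZG^n\to IG\to0,\qquad \nu[N,N]\mapsto\Big(\frac{\partial\nu}{\partial a_j}\Big)_j,\quad e_j\mapsto a_j-1 .$$

**Fact 4 (Lyndon, Ann. of Math. 52 (1950), 650–665).** If $G=F/N$ with $F$ free and $N$ the normal closure of $w=s^m\ne1$, where $s$ is not a proper power and $m\ge1$, then $N^{ab}\cong\mathbb ZG/\mathbb ZG(\bar s-1)$, where $\bar s$ is the image of $s$ in $G$.

Two examples. For $G=\mathbb Z^2=\langle a,b\mid aba^{-1}b^{-1}\rangle$ we have $\bar s=1$, so $N^{ab}\cong\mathbb ZG$; inside $\mathbb ZG^2$ it is the submodule generated by $(1-b,\,a-1)$. For $G=\langle a\mid a^m\rangle$ we have $N=\langle a^m\rangle\cong\mathbb Z$ with trivial action, and $\mathbb ZG/\mathbb ZG(a-1)\cong\mathbb Z$.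

**Fact 5 (Schanuel's lemma).** If $0\to A\to P\to X\to0$ and $0\to B\to P'\to X\to0$ are exact with $P,P'$ projective, then $A\oplus P'\cong B\oplus P$.

(The pullback $\{(p,p'):p,p'\text{ have the same image in }X\}$ maps onto $P'$ with kernel $A$ and onto $P$ with kernel $B$; both maps split.)

If $N$ is the normal closure of one element, $N^{ab}$ is generated by one element as a module. So we may try to show that a relator cannot be saved by showing that $N^{ab}$ needs two generators. The first idea is to map $\mathbb ZG$ to a field $K$ and compute $\dim_K K\otimes_{\mathbb ZG}N^{ab}$. This stops at once. Suppose $G$ has a presentation with $d+1$ generators and $2$ relators, with kernel $N_1$, and a generating $d$-tuple with kernel $N$. Schanuel's lemma for the two Fox sequences gives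
$$N^{ab}\oplus\mathbb ZG^{d+1}\cong N_1^{ab}\oplus\mathbb ZG^{d} .$$
Over $K$ this reads $\dim K\otimes N^{ab}=\dim K\otimes N_1^{ab}-1\le 2-1=1$. Every such dimension is compatible with a single relator. What can still differ is the isomorphism type of a module that becomes free after adding a free summand.

**Definition.** A module $P$ over a ring $S$ is *stably free* if $P\oplus S^a\cong S^b$ for some integers $a,b\ge0$.

Over a field every stably free module is free. Over group rings this can fail, and the next section gives an example.

## 5. A stably free module that is not free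

Let $k=\mathbb Q(\sqrt5)$ and
$$S=k[T],\qquad R_0=k[F],\qquad S=R_0[t^{\pm1};\varphi]\ \text{ with } t\rho=\varphi(\rho)t\quad(\rho\in R_0).$$
In this section only the fact that $k$ is a field matters; the number $\sqrt5$ is needed in Section 7. Every element of $S$ is a unique finite sum $\sum\rho_lt^l$ with $\rho_l\in R_0$. As $R_0$ is a domain and $\varphi$ an automorphism, the top term of a product is the product of the top terms, and likewise for bottom terms.

Let $I$ be the augmentation ideal of $S$. With $\Phi$ and $R$ as in Proposition 3(iv), put
$$M=S\otimes_{\mathbb ZT}R^{ab}=k\otimes_{\mathbb Z}R^{ab} .$$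
The Fox sequence for $T=\Phi/R$ consists of free abelian groups, so it stays exact after tensoring with $k$:
$$0\to M\to S^2\to I\to0,\qquad (\nu,\lambda)\mapsto\nu(t-1)+\lambda(g-1). \tag{1}$$

**Lemma 4.** $M\oplus S^2\cong S^3$.

*Proof.* We compare with the good pair $(t,u)$. The exponent sum of $u$ in $r(t,u)$ is $1$, so $r(t,u)$ is not a proper power. Fact 4 with $m=1$ and $\bar s=1$ says that the relation module for $(t,u)$ is $\mathbb ZT$. So there is an exact sequence $0\to S\to S^2\to I\to0$. Schanuel's lemma applied to it and (1) gives $M\oplus S^2\cong S\oplus S^2$. $\square$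

To see what freeness would mean, we first translate $M$ into the language of $F$. Define
$$\pi:S\to R_0,\qquad \sum\rho_lt^l\mapsto\sum\rho_l .$$
Its kernel is $S(t-1)$: each $\rho t^l-\rho$ lies in $S(t-1)$, and $\pi(\rho t^l(t-1))=0$. It is $S$-linear if $R_0$ acts on the target $R_0$ by left multiplication and $t$ acts by $\varphi$, since $\pi(t\rho t^l)=\varphi(\rho)$. Below, a dot denotes this action. Let $\Delta$ be the augmentation ideal of $R_0$. It is a free $R_0$-module with basis $u-1,v-1$. The map $\pi$ preserves augmentation and is the identity on $R_0$, so $\pi(I)=\Delta$.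

Since $t,g$ generate $T$, we have $I=S(t-1)+S(g-1)$. Hence $\Delta=S\cdot(g-1)$, with
$$t^l\cdot(g-1)=\varphi^l(g)-1 .$$
If $\nu(t-1)=0$, then $\nu=0$ (look at the top term). So $(\nu,\lambda)\mapsto\lambda$ is injective on $M$. Its image is the set of $\lambda$ with $\lambda(g-1)\in S(t-1)=\ker\pi$, that is,
$$M\cong J=\{\lambda\in S:\ \lambda\cdot(g-1)=0\ \text{in }\Delta\},\qquad S/J\cong\Delta . \tag{2}$$

*Warm-up with the pair $(t,u)$.* Replace $g$ by $u$ and let $J_u=\{\lambda:\lambda\cdot(u-1)=0\}$. From $u\,\varphi^2(u)=\varphi(u)$ we get $(u-1)+u(\varphi^2(u)-1)=\varphi(u)-1$, so $\omega=1-t+ut^2\in J_u$. Its extreme coefficients $1$ and $u$ are units, so we can divide by $\omega$ from both ends: each $\lambda\in S$ is $\sigma\omega+\tau_0+\tau_1t$ with $\tau_0,\tau_1\in R_0$. If $\lambda\in J_u$, then $\tau_0(u-1)+\tau_1(v-1)=0$, so $\tau_0=\tau_1=0$. Hence $J_u=S\omega$ is free, and the basis of $\Delta$ that appears is $u-1,\ \varphi(u)-1$. The next proof shows that every free $J$ arises in this way. For $g$ this would make $g-1,\varphi(g)-1$ a basis of $\Delta$, which Proposition 3(iii) forbids.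

**Lemma 5.** $M\not\cong S$.

*Proof.* Suppose $M\cong S$. By (2), $J=S\omega$ for some $\omega$, and $\omega\neq0$ because $J\cong S\ne0$. Multiplying $\omega$ on the left by a power of the unit $t$, write $\omega=\sum_{l=0}^n\rho_lt^l$ with $\rho_0,\rho_n\neq0$.

**Step 1: $\rho_n$ and $\rho_0$ are units of $R_0$.** This is what makes division possible. The module $S/S\omega\cong\Delta$ is finitely generated over $R_0$, and it is spanned over $R_0$ by the images of all $t^l$. So for some $N\ge1$ the images of $t^l$ with $|l|<N$ span it, and
$$t^{N},\,t^{-N}\in\sum_{|l|<N}R_0t^l+S\omega .$$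
Hence some $\sigma\omega$ has top term $t^N$. If $\sigma_et^e$ is the top term of $\sigma$, then the top coefficient of $\sigma\omega$ is $\sigma_e\varphi^e(\rho_n)=1$. In a domain a one-sided inverse is two-sided: $\alpha\beta=1$ gives $(\beta\alpha-1)\beta=0$, so $\beta\alpha=1$. So $\varphi^e(\rho_n)$ is a unit, and hence $\rho_n$ is one. In the same way some $\sigma'\omega$ has bottom term $t^{-N}$. If $\sigma'_ft^f$ is the bottom term of $\sigma'$, then $\sigma'_f\varphi^f(\rho_0)=1$, and $\rho_0$ is a unit.

**Step 2: division gives a basis of $\Delta$.** We claim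
$$S=S\omega\oplus\bigoplus_{l=0}^{n-1}R_0t^l .$$
A term $\alpha t^m$ of top degree $m\ge n$ is removed by subtracting $\alpha\,\varphi^{m-n}(\rho_n)^{-1}t^{m-n}\omega$, whose degrees lie in $[m-n,m]$. A term $\alpha t^{-m}$ of bottom degree $-m<0$ is removed by subtracting $\alpha\,\varphi^{-m}(\rho_0)^{-1}t^{-m}\omega$, whose degrees lie in $[-m,n-m]$ with $n-m\le n-1$. Neither move creates new terms outside the range already present, extended by $[0,n-1]$. So finitely many moves bring an element into degrees $0,\dots,n-1$. The sum is direct, because a nonzero $\sigma\omega$ has top degree minus bottom degree at least $n$.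

Hence $\Delta\cong S/S\omega$ is free over $R_0$ on the elements $t^l\cdot(g-1)=\varphi^l(g)-1$, $0\le l<n$. As $\Delta$ is also free on $u-1,v-1$, applying $k\otimes_{R_0}-$ gives $n=2$. So
$$\Delta=R_0(g-1)+R_0(\varphi(g)-1).$$

**Step 3: this contradicts Proposition 3(iii).** Let $H=\langle g,\varphi(g)\rangle\le F$. The $R_0$-linear map $R_0\to k[F/H]$, $f\mapsto fH$, kills $g-1$ and $\varphi(g)-1$, hence all of $\Delta$. So $fH=H$ for every $f\in F$, that is, $H=F$: a contradiction. $\square$

Thus $M$ is stably free but not free: if $M\cong S^n$, Lemma 4 gives $S^{n+2}\cong S^3$, the augmentation gives $n=1$, and Lemma 5 excludes this.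

*Remark.* On the generators $(t,g)$, the group $T$ has no one-relator presentation. Otherwise $R$ would be the normal closure of some $w=s^m\ne1$, with $s$ not a proper power. As $T$ is torsion-free and $\bar s^m=1$, we get $\bar s=1$. Then $R^{ab}\cong\mathbb ZT$ by Fact 4, and $M\cong S$, which is false. So the relator that we hoped to save in Section 3 cannot be saved.

This does not yet refute the guess: $T$ has the other pair $(t,u)$, with one relator. A minimal presentation may choose its generators freely, and Schanuel's lemma controls the relation module only up to free summands. The failure of cancellation that makes $M$ interesting also lets the relation module change from pair to pair. We need a group in which every generating $d$-tuple sees the same module.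

## 6. Coefficients over which the augmentation ideal becomes free

The ambiguity comes from the choice of a surjection $\mathbb ZG^d\to IG$. If $IG$ becomes free of rank $d$ after a change of coefficients, there is essentially only one such surjection. To make this precise we use the following.

**Fact 6 (Kaplansky).** If $k$ is a field of characteristic $0$ and $T$ a group, square matrices over $k[T]$ satisfy $AB=1\Rightarrow BA=1$. Hence every surjective endomorphism of $k[T]^n$ is injective.

(The second sentence: an endomorphism is $\xi\mapsto\xi A$. If it is onto, lift the standard basis to get $B$ with $BA=1$. Then $AB=1$, so it is injective.)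

Given a homomorphism $\rho:G\to S^*$ with $S=k[T]$, view $S$ as a right $\mathbb ZG$-module through $\rho$. It is still a left $S$-module, so $S\otimes_{\mathbb ZG}X$ is a left $S$-module for every left $\mathbb ZG$-module $X$.

**Proposition 6.** Let $S=k[T]$ with $k$ a field of characteristic $0$, let $\rho:G\to S^*$ be a homomorphism, and suppose $S\otimes_{\mathbb ZG}IG\cong S^d$. Then every generating set of $G$ has at least $d$ elements. If $g_1,\dots,g_d$ generate $G$ and $N'$ is the kernel of the corresponding map from the free group of rank $d$ onto $G$, then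
$$S\otimes_{\mathbb ZG}N'^{ab}\cong Q:=\operatorname{Tor}_1^{\mathbb ZG}(S,IG). \tag{3}$$

*Proof.* If $n$ elements generate $G$, there is a surjection $\mathbb ZG^n\to IG$, hence a surjection $S^n\to S\otimes_{\mathbb ZG} IG\cong S^d$. Reducing along the augmentation $S\to k$ gives a surjection $k^n\to k^d$, so $n\ge d$.

For the second claim, tensor the Fox sequence of the given $d$-tuple with $S$. Since $\operatorname{Tor}_1(S,\mathbb ZG^d)=0$, the sequence
$$0\to Q\to S\otimes N'^{ab}\to S^d\to S\otimes IG\cong S^d\to0$$
is exact. The last surjection is injective by Fact 6. So the map $S\otimes N'^{ab}\to S^d$ is zero, and $Q\to S\otimes N'^{ab}$ is an isomorphism. $\square$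

The right side of (3) does not mention the generators. If in addition $\rho(G)$ lies in a torsion-free group, then a one-relator presentation of the non-free group $G$ on $d$ generators would force $Q\cong S$, by Fact 4. So the plan is: build $G$ with such a $\rho$, and with $Q$ so closely tied to $M$ that $Q\cong S$ is impossible.

## 7. A word with prescribed Fox derivatives, and the groups $G_d$

**Step 1: what the relations should be.** To bring $M$ in, we plant $R$ into a free group $F_d$ on $a_1,\dots,a_d$. Choose $w_t,w_g\in F_d$, let
$$\theta:\Phi\to F_d,\qquad x\mapsto w_t,\quad y\mapsto w_g,$$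
and put $G=F_d/N$ with $N=\langle\!\langle\theta(R)\rangle\!\rangle$. We want a homomorphism from $F_d$ to $S^*$, also written $\rho$, with $\rho(w_t)=t$ and $\rho(w_g)=g$. Then $\rho\theta$ is the given map $\Phi\to T\subset S^*$, so $\rho$ kills $\theta(R)$ and factors through $G$.

For $w\in F_d$ let $D(w)\in S^d$ be the row of $\rho$-images of the derivatives $\partial w/\partial a_j$. It satisfies $D(vw)=D(v)+\rho(v)D(w)$. The image of $S\otimes N^{ab}\to S^d$ is spanned by the rows $D(\nu)$, $\nu\in N$. So $S\otimes IG\cong S^d$ will follow from $D|_N=0$.

**Step 2: a way to make $D$ vanish on $\theta(R)$.** Suppose there is one row $E\in S^d$ with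
$$D(w_t)=(t-1)E,\qquad D(w_g)=(g-1)E . \tag{4}$$
For $\nu\in\Phi$ with image $\bar\nu\in T$, let $\nu_x,\nu_y\in S$ be the images of its Fox derivatives. The chain rule and the fundamental formula give
$$D(\theta(\nu))=\nu_xD(w_t)+\nu_yD(w_g)=\big[\nu_x(t-1)+\nu_y(g-1)\big]E=(\bar\nu-1)E ,$$
which is $0$ for $\nu\in R$. We cannot ask for $E=0$. Pair (4) with the column of the elements $\rho(a_j)-1$: the fundamental formula for $w_t$ gives
$$t-1=(t-1)\,\varepsilon,\qquad \varepsilon=\sum_jE_j(\rho(a_j)-1),$$
and so $\varepsilon=1$, because left multiplication by $t-1$ is injective (look at the top term). In particular $\rho(a_j)\in T$ for all $j$ is impossible, since then $\varepsilon$ would have augmentation $0$. So $\rho$ must involve scalars other than $1$.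

**Step 3: the word $C$.** We look for $E$ of the form (scalar)$\,\cdot D(\kappa)$, where $\kappa$ is a word with scalar image $c$. It is enough to have a word $C(p,q)$ which, for $p\mapsto c$ central, takes the value $q$ and has $\partial C/\partial q\mapsto0$, $\partial C/\partial p\mapsto c(q-1)$. The fundamental formula then reads $c(q-1)(c-1)=q-1$, which asks for $c^2-c=1$. Accordingly let
$$c=\tfrac{1+\sqrt5}2\in k,\quad c^2=c+1,\qquad C(p,q)=p\,q\,p\,q^{-1}p^{-2}q .$$
Reading $C=p\,q\,p\,q^{-1}p^{-1}p^{-1}q$ letter by letter, we get
$$\frac{\partial C}{\partial q}=p-pqpq^{-1}+pqpq^{-1}p^{-2},\qquad \frac{\partial C}{\partial p}=1+pq-pqpq^{-1}p^{-1}-pqpq^{-1}p^{-2} .$$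
With $p\mapsto c$ central this gives
$$C\mapsto q,\qquad \frac{\partial C}{\partial q}\mapsto c-c^2+1=0,\qquad \frac{\partial C}{\partial p}\mapsto 1+cq-c-1=c(q-1). \tag{5}$$

**Step 4: a word with scalar value.** Send $a_1\mapsto t$ and $a_2\mapsto cu$. Since the exponent sum of $u$ in $r(t,u)$ is $1$, the word $r(a_1,a_2)$ goes to $c\,r(t,u)=c$. It also lets us correct $a_2$ to an element with image $u$, and from that build an element with image $g$.

**Definition.** For $d\ge2$ let $F_d$ be free on $a_1,\dots,a_d$, and put
$$\kappa=r(a_1,a_2),\quad \hat u=\kappa^{-1}a_2,\quad \hat g=\gamma(\hat u,a_1\hat ua_1^{-1}),\quad w_t=C(\kappa,a_1),\quad w_g=C(\kappa,\hat g)\ \in F_d,$$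
$$G_d=\big\langle a_1,\dots,a_d,t,u\ \big|\ r(t,u)=1,\ t=w_t,\ \gamma(u,tut^{-1})=w_g\big\rangle .$$

**Lemma 7.** Let $\theta(x)=w_t$ and $\theta(y)=w_g$. Then $G_d\cong F_d/N$ with $N=\langle\!\langle\theta(R)\rangle\!\rangle$, by an isomorphism that is the identity on $a_1,\dots,a_d$.

*Proof.* By definition $G_d=(F_d*T)/\langle\!\langle t^{-1}w_t,\ g^{-1}w_g\rangle\!\rangle$. As $T=\Phi/R$ with $x\mapsto t$, $y\mapsto g$, this is $(F_d*\Phi)/\langle\!\langle R,\ x^{-1}w_t,\ y^{-1}w_g\rangle\!\rangle$. Eliminating $x$ and $y$ replaces each $\nu\in R$ by $\theta(\nu)$ and leaves $F_d/\langle\!\langle\theta(R)\rangle\!\rangle$. $\square$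

**Theorem 8.** For each $d\ge2$: $d(G_d)=d$, $\operatorname{def}(G_d)=d-1$, and $G_d$ has no presentation with $d$ generators and one relator. Hence $G_d$ has no minimal presentation. Moreover $G_d$ has a presentation with $d$ generators and $2$ relators, and one with $d+1$ generators and $2$ relators. So the best value of (generators $-$ relators) on $d(G_d)$ generators is exactly $\operatorname{def}(G_d)-1$, and one extra generator suffices to realize the deficiency.

Consequently not every finitely presented group admits a minimal presentation.

## 8. Rank, relators and deficiency of $G_d$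

We prove Theorem 8. Write $G=G_d$.

**Step 1: the representation $\rho$.** Define $\rho:G\to S^*$ by
$$t\mapsto t,\quad u\mapsto u,\quad a_1\mapsto t,\quad a_2\mapsto cu,\quad a_j\mapsto1\ (j\ge3).$$
We check the relations. First $\rho(\kappa)=r(t,cu)=c\,r(t,u)=c$, as $c$ is central. So $\rho(w_t)=C(c,t)=t$ by (5). Next $\rho(\hat u)=c^{-1}cu=u$, hence $\rho(\hat g)=\gamma(u,tut^{-1})=g$ and $\rho(w_g)=C(c,g)=g$. So all three relations of $G$ hold in $S^*$.

The image lies in the subgroup generated by $c$ and $T$. If $c^i=\tau\in T$ in $S=k[T]$, then $\tau=1$ and $c^i=1$. So this subgroup is $\langle c\rangle\times T$. It is torsion-free, because $c>1$ has infinite order and $T$ is torsion-free.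

**Step 2: $S\otimes_{\mathbb ZG}IG\cong S^d$.** We verify (4) and extend the vanishing from $\theta(R)$ to $N$. By the chain rule and (5), once with $q\mapsto t$ and once with $q\mapsto g$,
$$D(w_t)=c(t-1)D(\kappa)+0\cdot D(a_1),\qquad D(w_g)=c(g-1)D(\kappa)+0\cdot D(\hat g).$$
Since $c$ is central, this is (4) with $E=c\,D(\kappa)$. So $D(\theta(\nu))=(\bar\nu-1)E=0$ for all $\nu\in R$, as computed in Section 7, Step 2.

If $n\in N$ and $f\in F_d$, then $\rho(n)=1$ and
$$D(fnf^{-1})=D(f)+\rho(f)D(n)-\rho(fnf^{-1})D(f)=\rho(f)D(n).$$
Also $D(nn')=D(n)+D(n')$ and $D(n^{-1})=-D(n)$ for $n,n'\in N$. So $D$ vanishes on the normal closure $N$ of $\theta(R)$. Tensor the Fox sequence of $G=F_d/N$ with $S$: the sequence $S\otimes N^{ab}\to S^d\to S\otimes IG\to0$ is exact, and its first map is zero. So $S\otimes_{\mathbb ZG}IG\cong S^d$.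

**Step 3: $d(G)=d$.** By Lemma 7, $G$ is generated by $a_1,\dots,a_d$. By Step 2 and Proposition 6, it cannot be generated by fewer elements.

**Step 4: $M$ maps onto $Q$.** Here $Q=\operatorname{Tor}_1^{\mathbb ZG}(S,IG)$, and $Q\cong S\otimes_{\mathbb ZG}N^{ab}$ by (3). The map $\theta$ induces a homomorphism $T=\Phi/R\to F_d/N=G$ and an additive map $R^{ab}\to N^{ab}$. The latter is compatible with the actions, since $\theta(f\nu f^{-1})=\theta(f)\theta(\nu)\theta(f)^{-1}$. As $N$ is the normal closure of $\theta(R)$, the $\mathbb ZG$-module $N^{ab}$ is generated by the image of $R^{ab}$, so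
$$\mathbb ZG\otimes_{\mathbb ZT}R^{ab}\to N^{ab}$$
is onto. The composite $T\to G\xrightarrow{\rho}S^*$ sends $t\mapsto\rho(w_t)=t$ and $g\mapsto\rho(w_g)=g$, so it is the inclusion. Applying $S\otimes_{\mathbb ZG}-$, which preserves surjections, we see that $S\otimes_{\mathbb ZT}R^{ab}=M$ maps onto $S\otimes_{\mathbb ZG}N^{ab}\cong Q$.

**Step 5: $N\ne1$, and $G$ is not free.** This excludes presentations without relators. The elements $w_t,w_g$ do not commute, since their $\rho$-images $t,g$ generate the nonabelian group $T$. Two non-commuting elements of a free group freely generate, so $\theta$ is injective and $N\supseteq\theta(R)\neq1$. If $G$ were free, it would have rank $d$ by Step 3. Then $F_d\to G$ would be a surjection between free groups of the same finite rank, hence injective by the Hopf property. This contradicts $N\ne1$.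

**Step 6: no presentation with $d$ generators and one relator.** Suppose there is one, with relator $w$ and kernel $N'=\langle\!\langle w\rangle\!\rangle$. By Step 5, $w\neq1$. Write $w=s^m$ with $s$ not a proper power and $m\ge1$. By Fact 4,
$$S\otimes_{\mathbb ZG}N'^{ab}\cong S/S(\rho(\bar s)-1).$$
Since $\bar s^m=1$ and $\rho(G)$ lies in a torsion-free group, $\rho(\bar s)=1$. So $S\otimes N'^{ab}\cong S$, and (3), applied to these generators, gives $Q\cong S$.

By Step 4, $M$ maps onto $S$. This surjection splits, so $M\cong S\oplus M'$ for some module $M'$. Lemma 4 becomes $S^3\oplus M'\cong S^3$. Composing the isomorphism $S^3\cong S^3\oplus M'$ with the projection to $S^3$ gives a surjective endomorphism of $S^3$ whose kernel is isomorphic to $M'$. By Fact 6 it is injective, so $M'=0$ and $M\cong S$. This contradicts Lemma 5.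

**Step 7: $\operatorname{def}(G)=d-1$.** For the lower bound, eliminate $t=w_t$ from the defining presentation:
$$\langle a_1,\dots,a_d,u\mid r(w_t,u),\ \gamma(u,w_tuw_t^{-1})=w_g\rangle$$
has $d+1$ generators and $2$ relators, so $\operatorname{def}(G)\ge d-1$. For the upper bound, suppose $\operatorname{def}(G)\ge d$. As $G$ is generated by $d$ elements, Lemma 1 says that $F_d\to G$ is an isomorphism, so $N=1$. This contradicts Step 5.

**Step 8: two relators on $d$ generators.** By Proposition 3(iv), $R$ is the normal closure in $\Phi$ of two elements $\nu_1,\nu_2$. Hence $N=\langle\!\langle\theta(R)\rangle\!\rangle$ is the normal closure of $\theta(\nu_1),\theta(\nu_2)$ in $F_d$, and $\langle a_1,\dots,a_d\mid\theta(\nu_1),\theta(\nu_2)\rangle$ is a presentation of $G$ of value $d-2$.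

**Step 9: assembling.** By Steps 3 and 7, a minimal presentation of $G$ would have $d$ generators and $d-(d-1)=1$ relator, and Step 6 excludes this. On $d$ generators the value $d$ would make $G$ free (Step 5), the value $d-1$ is excluded by Step 6, and $d-2=\operatorname{def}(G)-1$ occurs by Step 8. With $d+1$ generators the deficiency is realized by the presentation in Step 7. $\blacksquare$

In fact $G_d$ is not a one-relator group on any number of generators. If it had a presentation with $n$ generators and one relator, then $n\ge d(G_d)=d$, and $n-1\le\operatorname{def}(G_d)=d-1$ gives $n\le d$. So $n=d$, which Step 6 excludes. In particular $G_2$ is a $2$-generator group of deficiency $1$ that is not a one-relator group. Together with Theorem 2, the groups $G_d$ show that a counterexample can have any rank $d\ge2$ and no smaller one, and that for each such $d$ the largest deficiency that Theorem 2 allows, $d-1$, occurs.
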